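# Adding permutations: the Dehornoy class of an involutive Yang–Baxter solution and the bound by products of distinct parts

## A permutation group with a second, commutative operation

The whole talk turns on one kind of object: a finite group of permutations whose elements can also be *added*.

**Definition (left brace).** A left brace is a set $A$ with two operations such that $(A,+)$ is an abelian group, $(A,\circ)$ is a group, and
$$a\circ(b+c)=a\circ b-a+a\circ c\qquad\text{for all }a,b,c\in A .$$
Put $\lambda_a(b)=-a+a\circ b$.

Taking $b=c=0$ gives $a\circ 0=a$, so the zero of $(A,+)$ is also the identity of $(A,\circ)$. Each $\lambda_a$ is additive: $\lambda_a(b+c)=-a+a\circ b-a+a\circ c=\lambda_a(b)+\lambda_a(c)$. Next, $a=a\circ(b-b)=a\circ b-a+a\circ(-b)$ gives $a\circ(-b)=a-a\circ b+a$, so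
$$\lambda_a\lambda_b(c)=-a+a\circ(-b+b\circ c)=-a+\bigl(a-a\circ b+a\bigr)-a+a\circ b\circ c=\lambda_{a\circ b}(c).$$
Since $\lambda_0=\mathrm{id}$, each $\lambda_a$ is an automorphism of $(A,+)$, and $\lambda:(A,\circ)\to\mathrm{Aut}(A,+)$ is a homomorphism. By definition of $\lambda$,
$$a\circ b=a+\lambda_a(b),\qquad a+b=a\circ\lambda_a^{-1}(b).\tag{1}$$
Two consequences will be used constantly. Since $+$ is commutative, $a\circ b=\lambda_a(b)+a$, and rewriting this sum as a product by (1) gives
$$a\circ b=\lambda_a(b)\circ\lambda_{\lambda_a(b)}^{-1}(a).\tag{2}$$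
So two factors can be exchanged at the price of twisting each of them by some $\lambda$. Write $ma$ for the $m$-fold sum and $a^{\circ m}$ for the $m$-fold product. Then
$$a^{\circ m}=\sum_{i=0}^{m-1}\lambda_a^i(a),\tag{3}$$
by induction: $a^{\circ(m+1)}=a\circ a^{\circ m}=a+\lambda_a(a^{\circ m})$.

**Example.** On $\mathbb Z/4$ let $a\circ b=a+b+2ab$. The bijection $a\mapsto 1+2a$ from $\mathbb Z/4$ to $(\mathbb Z/8)^\times$ turns $\circ$ into multiplication, because $(1+2a)(1+2b)=1+2(a+b+2ab)$. So $(\mathbb Z/4,\circ)$ is Klein's four-group. The brace identity holds: both sides equal $a+b+c+2ab+2ac$. Here $\lambda_a(b)=(1+2a)b$. The additive exponent is $4$, while the exponent of $(A,\circ)$ is only $2$.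

What are such objects for? Each finite involutive solution of the Yang–Baxter equation yields a brace whose multiplicative group is a permutation group on the underlying set. A basic invariant of the solution, its Dehornoy class, is the exponent of the *additive* group. The question is how large this exponent can be when the set has $n$ points. As the example shows, it is not the exponent of a permutation group, so we cannot just read off cycle lengths.

## From the Yang–Baxter equation to the permutation brace

Let $X$ be a finite non-empty set and $r:X\times X\to X\times X$, $r(x,y)=(\sigma_x(y),\tau_y(x))$, a map with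
$$(r\times\mathrm{id}_X)(\mathrm{id}_X\times r)(r\times\mathrm{id}_X)=(\mathrm{id}_X\times r)(r\times\mathrm{id}_X)(\mathrm{id}_X\times r).$$

**Definition (involutive solution).** $(X,r)$ is an involutive solution of size $|X|$ if, in addition, all $\sigma_x,\tau_x$ are permutations of $X$ (non-degeneracy) and $r^2=\mathrm{id}$.

The structure group is $G=G(X,r)=\langle X\mid xy=\sigma_x(y)\tau_y(x)\rangle$. We recall the theorem of Etingof–Schedler–Soloviev: $G$ is a left brace whose additive group is free abelian with basis $X$, and whose $\lambda$-action extends $x\mapsto\sigma_x$. In particular each $g\in G$ acts on $X$ as a permutation, namely $\lambda_g|_X$.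

**Definition (Dehornoy's class).** The Dehornoy's class of $(X,r)$ is the smallest positive integer $d$ such that for every $x\in X$ the $d$-fold sum $d\,x\in G$ acts trivially on $X$.

Let $A=\mathcal G(X,r)=\langle\sigma_x:x\in X\rangle\le\mathrm{Sym}_X$, the image of $G$ in $\mathrm{Sym}_X$. We check that $A$ inherits an addition. Let $S$ be the kernel of $G\to\mathrm{Sym}_X$. Since $X$ is a basis of $(G,+)$, $S=\{s\in G:\lambda_s=\mathrm{id}\}$. For $s\in S$ and $g\in G$ we have $s\circ g=s+g$. So sums of elements of $S$ lie in $S$, the additive inverse of $s$ is its multiplicative inverse, and $S$ is an additive subgroup. Moreover $S+g=S\circ g$, so the additive and multiplicative cosets of $S$ coincide. Both operations therefore descend to the same quotient set, and $A=G/S$ is a left brace with $\lambda_{\bar g}(\bar h)=\overline{\lambda_g(h)}$. Let $\iota(x)=\sigma_x$ be the image of $x$ in $A$, and write $a(x)$ for the action of the permutation $a\in A$ on $x\in X$. We obtain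
$$\lambda_a(\iota(x))=\iota(a(x))\qquad(a\in A,\ x\in X).\tag{4}$$
Also $\iota(X)$ generates $(A,+)$, the group $A$ acts faithfully on $X$, and the zero of $(A,+)$ is the identity permutation. Finally, $d\,x$ acts trivially if and only if $d\,\iota(x)=0$ in $A$. Since the $\iota(x)$ generate the abelian group $(A,+)$, **the class $d$ is the exponent of $(A,+)$**.

## Two families computed by hand

**Permutation solutions.** Let $\sigma\in\mathrm{Sym}_X$ and $r(x,y)=(\sigma(y),\sigma^{-1}(x))$. Then $r^2=\mathrm{id}$, and both sides of the Yang–Baxter equation send $(x,y,z)$ to $(\sigma^2(z),y,\sigma^{-2}(x))$. Here $\iota$ is constant, so by (4) every $\lambda_a$ fixes the generator $\iota(x)=\sigma$ of $(A,+)$. Hence $\lambda$ is trivial, $+$ equals $\circ$, and the class is the order of $\sigma$. So every element order in $\mathrm{Sym}_n$ is a class. The largest element order of $\mathrm{Sym}_n$ is *Landau's function* $g(n)$; for instance $g(5)=6$, from a $2$-cycle and a $3$-cycle.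

**Two reflections.** Let $X=P\sqcup C$ with $P=\{1,2\}$, and let $s_1,s_2$ be permutations of $C$ with $s_1^2=s_2^2=1$. Let $\sigma_i$ ($i=1,2$) swap $1$ and $2$ and act as $s_i$ on $C$; let $\sigma_c=\mathrm{id}$ for $c\in C$. Put $r(x,y)=(\sigma_x(y),\sigma_y(x))$. We claim that this is an involutive solution. All $\sigma_x$ square to the identity and preserve $P$ and $C$. Write $x'$ for the other point of $P$ when $x\in P$.

* *$r^2=\mathrm{id}$.* We need $\sigma_{\sigma_x(y)}\sigma_y(x)=x$ for all $x,y$ (the other coordinate is the same identity with $x,y$ exchanged). If $x,y\in P$, it reads $\sigma_{y'}(x')=x$. If $x\in P,y\in C$, both permutations fix $x$. If $x\in C,y\in P$, it reads $\sigma_y\sigma_y(x)=x$. If $x,y\in C$, nothing moves.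
* *Yang–Baxter.* The two sides applied to $(x,y,z)$ are $(\sigma_{\sigma_x y}\sigma_{\sigma_y x}z,\ \sigma_{\sigma_{\sigma_y x}z}\sigma_xy,\ \sigma_z\sigma_yx)$ and $(\sigma_x\sigma_yz,\ \sigma_{\sigma_{\sigma_yz}x}\sigma_zy,\ \sigma_{\sigma_zy}\sigma_{\sigma_yz}x)$. The outer coordinates agree if $\sigma_x\sigma_y=\sigma_{\sigma_xy}\sigma_{\sigma_yx}$ for all $x,y$. For $x,y\in P$ the right side is $\sigma_{y'}\sigma_{x'}$; if $x=y$ both sides are $1$, and if $x\ne y$ then $y'=x$, $x'=y$. If exactly one of $x,y$ is in $P$, both sides equal its $\sigma$; if none is, both are $1$. For the middle coordinate: if $y\in P$, each side swaps $y$ once for each of $x,z$ that lies in $P$. If $y\in C$, then $\sigma_y=1$ and we need $\sigma_{\sigma_xz}\sigma_xy=\sigma_{\sigma_zx}\sigma_zy$. For $x,z\in P$ this is $\sigma_{z'}\sigma_x y=\sigma_{x'}\sigma_zy$, clear if $x=z$, and $\sigma_x^2y=\sigma_z^2y$ if $x\neq z$. If only one of $x,z$ is in $P$, both sides apply its $\sigma$ to $y$; if none is, both sides are $y$.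

Now the class. By (1) and (4), $2\iota(1)=\sigma_1\circ\iota(\sigma_1^{-1}(1))=\sigma_1\circ\sigma_2=:\rho$. This permutation fixes $P$ pointwise and acts as $s_1s_2$ on $C$. Since $\rho$ fixes $1,2$ and $\iota(c)=0$ for $c\in C$, (4) gives $\lambda_\rho=\mathrm{id}$, so (3) gives $2k\,\iota(1)=k\rho=\rho^{\circ k}$. And $(2k+1)\iota(1)=\rho^{\circ k}+\iota(1)=\rho^{\circ k}\circ\sigma_1$ swaps $1$ and $2$, so it is not $0$. Hence $\iota(1)$ has additive order $2\,\mathrm{ord}(s_1s_2)$; the same holds for $\iota(2)$, with $\rho^{-1}$ in place of $\rho$. **The class is $2\,\mathrm{ord}(s_1s_2)$.** Every permutation of $C$ has the form $s_1s_2$: on a cycle $\mathbb Z/m$, the map $t\mapsto t+1$ is $t\mapsto -t$ followed by $t\mapsto 1-t$. So class $2g(m)$ occurs in size $m+2$.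

For $|C|=2$, $s_1=1$ and $s_2\neq1$ we get a solution of size $4$ and class $4$, whose group is Klein's four-group; its additive group is cyclic of order $4$.

## Products of distinct parts, and the three theorems

For a positive integer $n$ define
$$a_n:=\max\Big\{\prod_{i=1}^k n_i \;\Big|\; k\in \mathbb{N},\ 1\leq n_1<\dots< n_k,\ n_1+\dots+n_k=n \Big\}.$$

**Conjecture** (from Marco Castelli and Santiago Ramírez, "On uniconnected solutions of the Yang-Baxter equation and Dehornoy's class", arXiv:2306.08664 (2023))**.** Let $(X,r)$ be an involutive solution having size $n$. Then the Dehornoy's class is bounded by $a_n$. Moreover, the bound is minimal: for every $n$ there is an involutive solution of size $n$ whose Dehornoy's class equals $a_n$.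

For $n=1$ the group $A$ is trivial and $d=1=a_1$; for $n=2$ we have $|A|\le2$, so $d\le2=a_2$. The value $a_n$ really is a class for all $n\le10$:

| $n$ | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 |
|---|---|---|---|---|---|---|---|---|---|---|
| best parts | 1 | 2 | 3 | 4 | 2,3 | 2,4 | 3,4 | 3,5 | 2,3,4 | 2,3,5 |
| $a_n$ | 1 | 2 | 3 | 4 | 6 | 8 | 12 | 15 | 24 | 30 |

Where the best parts are pairwise coprime, a permutation solution with these cycle lengths has class $a_n$. For $n=6$ take two reflections with $s_1s_2$ a $4$-cycle: class $8$. For $n=9$ take $s_1s_2$ of cycle type $3,4$ on $7$ points: class $24$. So small cases speak for the conjecture. It is nevertheless false.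

**Theorem A.** No involutive solution of size $594$ has Dehornoy class $a_{594}$. Hence the conjecture is false.

**Theorem B.** Let $n\ge4$ and let $(X,r)$ be an involutive solution of size $n$ and class $d$.

1. $p^{v_p(d)}\le p^{2\lfloor\log_p n\rfloor}\le n^2$ for every prime $p$.
2. $p^2\nmid d$ for every prime $p>\sqrt n$.
3. $\displaystyle\sum_{p\mid d,\;p>\sqrt n}p\le n$.

**Theorem C.** Let $D(n)$ be the largest class of an involutive solution of size $n$, and let $\pi(y)$ be the number of primes $\le y$. For $n\ge4$,
$$g(n)\le D(n)\le g(n)\,n^{2\pi(\sqrt n)} .$$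
Hence $\log D(n)=\log g(n)+O(\sqrt n)\sim\sqrt{n\log n}$, whereas $\log a_n\sim\sqrt{n/2}\,\log n$. In particular $D(n)=a_n^{o(1)}$, and $D(n)<a_n$ for every $n\ge e^{15}$ ($\approx3.27\cdot10^6$).

So for $n\ge e^{15}$ the inequality "class $\le a_n$" holds and is strict. Whether it holds for all $n<e^{15}$ is not settled here, and refuting the conjecture does not require it.

## Additive components are Sylow and Hall subgroups

Throughout, $A=\mathcal G(X,r)$. For a set $\Pi$ of primes let $A_\Pi$ be the $\Pi$-part of $(A,+)$, i.e. the elements whose additive order has only prime factors in $\Pi$; write $A_p=A_{\{p\}}$. Automorphisms of $(A,+)$ preserve $A_\Pi$, so it is $\lambda$-invariant. Then (1) shows that it is closed under $\circ$, and being finite it is a subgroup of $(A,\circ)$. Its order is the $\Pi$-part of $|A|$. Thus $A_\Pi$ is a Hall $\Pi$-subgroup, and $A_p$ a Sylow $p$-subgroup, of $(A,\circ)$. By P. Hall's theorem (a finite group with a Hall $p'$-subgroup for each prime $p$ is solvable), $(A,\circ)$ is solvable, as shown by Etingof–Schedler–Soloviev.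

For $x\in X$ let $x_p\in A_p$ be the $p$-component of $\iota(x)$. Automorphisms respect $p$-components, so (4) gives
$$\lambda_a(x_p)=(a(x))_p\qquad(a\in A,\ x\in X).\tag{5}$$
The $x_p$, $x\in X$, generate $(A_p,+)$, and $p^{v_p(d)}=\exp(A_p,+)$. If $p\mid d$, then $A_p\ne0$, and since $A$ is faithful on $X$, $A_p$ acts nontrivially on $X$. If $a\in A$ fixes the point $x$, then by (5) $\lambda_a$ fixes $x_p$: this is how information about points becomes information about addition.

We also recall two facts of Galois on solvable permutation groups. A transitive solvable group of prime degree $q$ is, up to conjugacy, a subgroup of $\mathrm{AGL}(1,q)=\{t\mapsto ut+v\}$ containing the translations. A primitive solvable group has prime power degree $\ell^k$ and is conjugate into $\mathrm{AGL}(k,\ell)$.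

## The naive count of points, and where it breaks

In a permutation solution, an element of order $d=\prod p^{e_p}$ needs disjoint cycles whose lengths cover the $p^{e_p}$, so $\sum_{p\mid d} p^{e_p}\le n$. It is natural to try the same here: each $A_p$ should need an orbit of size $p^{v_p(d)}$, different primes should need different points, and then $\sum_{p\mid d}p^{v_p(d)}\le n$, so $d\le g(n)$.

This inequality is false: two reflections with $s_1s_2$ a $4$-cycle have size $6$ and class $8=2^3>6$. The argument has two weak points.

* *Additive exponent versus orbit size.* In the solution of size $4$ and class $4$, all orbits of $A_2=A$ have size $2$, but $(A_2,+)$ has exponent $4$.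
* *Different primes on the same points.* Take two reflections with $C=\mathbb F_3$, $s_1(t)=1-t$, $s_2(t)=-t$. The group $A$ acts on $C$ as $\mathrm{Sym}_3$, and both $A_2$ and $A_3$ act nontrivially on these three points, although $2+3>3$. In general $\mathrm{AGL}(1,q)$ lets every prime divisor of $q-1$ act on $q$ points.

The first defect is repaired for odd $p$ and the exponent $p^2$ in the next section. For Theorem A, the second is avoided by choosing a few primes among which no such divisibility occurs. For Theorem B, a different argument is needed: the commutativity of $+$ forces an additional orbit.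

## For odd $p$, exponent $p^2$ requires an orbit of size $p^2$

**Lemma 1.** Let $p$ be an odd prime such that all $A_p$-orbits on $X$ have size $\le p$. Then $pA_p=0$, i.e. $p^2\nmid d$. Hence, if $p$ is odd and $p^2\mid d$, then $A_p$ has an orbit of size $\ge p^2$ on $X$.

*Proof.*

**Step 1: the multiplicative group is elementary abelian.** The orbits of the $p$-group $A_p$ have size $1$ or $p$. A $p$-subgroup of $\mathrm{Sym}_p$ has order at most $p$. So $(A_p,\circ)$ embeds in a product of groups of order $p$.

**Step 2: isolate a piece of $A_p$ governed by one orbit.** Fix $x\in X$, put $a=x_p$, let $Z$ be the $A_p$-orbit of $x$, and let $B$ be the additive subgroup generated by $\{z_p:z\in Z\}$. By (5) $B$ is invariant under $\lambda_c$ for all $c\in A_p$, in particular for $c\in B$; so by (1) $B$ is also a subgroup of $(A_p,\circ)$. Let $\rho:(B,\circ)\to\mathrm{Aut}(B,+)$, $\rho(b)=\lambda_b|_B$, and $K=\ker\rho$. If $b\in B$ fixes $Z$ pointwise, then $\lambda_b$ fixes every generator $z_p$ of $B$, so $b\in K$. Since $B$ acts on $Z$ as a group of order at most $p$, we get $|B:K|\le p$.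

**Step 3: the two operations agree on $K$.** For $c\in K$, $b\in B$ we have $c\circ b=c+\lambda_c(b)=c+b$. So $K$ is closed under $+$, hence an additive subgroup, and $\circ=+$ on $K$. By Step 1, $pc=c^{\circ p}=0$ for $c\in K$. In particular, if $a\in K$ then $pa=0$.

**Step 4: the case $a\notin K$.** We show that $\lambda_a$ moves $a$ only by an element that it fixes, and then apply (3). For $c\in K$, commutativity of $\circ$ on $A_p$ gives $a+\lambda_a(c)=a\circ c=c\circ a=c+a$, so $\lambda_a(c)=c$. Hence $\lambda_a$ fixes $K$ pointwise and acts on $(B/K,+)$. This group is nontrivial, because $a\in B\setminus K$; its order is a power of $p$ and at most $p$, so it is $p$. Its automorphism group has order $p-1$, while $\lambda_a$ has $p$-power order, so $\lambda_a$ acts trivially on $B/K$. Thus $\delta:=\lambda_a(a)-a\in K$, and $\lambda_a(\delta)=\delta$, so $\lambda_a^i(a)=a+i\delta$. By Step 1 and (3),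
$$0=a^{\circ p}=\sum_{i=0}^{p-1}(a+i\delta)=pa+\tfrac{p(p-1)}2\,\delta=pa,$$
because $p$ is odd, so $p\mid\frac{p(p-1)}2$, and $p\delta=0$ by Step 3.

**Step 5: conclusion.** In all cases $p\,x_p=0$. The $x_p$ generate $(A_p,+)$, so $pA_p=0$. For the last sentence of the lemma: if $p^2\mid d$, some orbit has size $>p$, and orbit sizes are powers of $p$. $\square$

The parity of $p$ enters only through $\frac{p(p-1)}2$; the solution of size $4$ and class $4$ shows that the statement fails for $p=2$.

## Counting points for primes that cannot share orbits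

**Proposition 2.** Let $\Pi$ be a finite set of odd primes such that (i) any product of three (not necessarily distinct) elements of $\Pi$ exceeds $n$, and (ii) no element of $\Pi$ divides $q^2-1$ for any $q\in\Pi$. Then for every involutive solution of size $n$ and class $d$
$$\sum_{p\in\Pi,\;p\mid d}p^{\min(2,v_p(d))}\le n .$$

*Proof.* Let $H=A_\Pi$, a solvable group, all of whose orbits have sizes that are products of primes in $\Pi$. By (i), an $H$-orbit $O$ with more than one point has size $q$ or $qs$ with $q,s\in\Pi$. Let $\bar H\le\mathrm{Sym}(O)$ be the image of $H$.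

**Step 1: determine which $A_p$ can act on $O$.** The aim is the following statement.

(6) *For $p\in\Pi$: if $A_p$ acts nontrivially on $O$ then $p\mid|O|$; if $A_p$ has an orbit of size $\ge p^2$ in $O$ then $|O|=p^2$.*

*Size $q$.* By Galois, $|\bar H|=qt$ with $t\mid q-1$. All prime factors of $t$ lie in $\Pi$, and by (ii) none of them divides $q-1$. So $|\bar H|=q$: only $A_q$ can act nontrivially, and (6) holds.

*Size $qs$, $\bar H$ imprimitive.* There are, with suitable names, $s$ blocks of size $q$. On the set of blocks $\bar H$ acts transitively as a solvable group whose order has prime factors in $\Pi$; as in the previous case, this group has order $s$. Likewise the stabilizer of a block acts on that block as a group of order $q$. The kernel $N$ of the action on blocks embeds in the product of its actions on the blocks, so $N$ is a $q$-group, and $|\bar H|=s|N|$. Let $q\ne s$. The image of $A_q$ is a $q$-group, so it acts trivially on the $s$ blocks and lies in $N$; the $A_q$-orbits in $O$ have size $\le q$. The image of $A_s$ has order dividing the $s$-part of $|\bar H|$, which is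 $s$; its orbits have size $\le s$. For $p\ne q,s$ the image of $A_p$ is trivial. So (6) holds. If $q=s$, then $\bar H$ is a $q$-group and $|O|=q^2$; (6) holds.

*Size $qs$, $\bar H$ primitive.* By Galois $q=s$ and $|\bar H|$ divides $|\mathrm{AGL}(2,q)|=q^2\cdot q(q-1)(q^2-1)$. By (ii) no element of $\Pi$ divides $(q-1)(q^2-1)$, so $\bar H$ is a $q$-group, and (6) holds.

**Step 2: give each prime an orbit.** Let $p\in\Pi$, $p\mid d$. If $p^2\mid d$, Lemma 1 gives an $A_p$-orbit of size $\ge p^2$; let $O_p$ be the $H$-orbit containing it. By (6), $|O_p|=p^2$. If $p$ divides $d$ exactly once, let $O_p$ be an $H$-orbit on which $A_p$ acts nontrivially. By (6), $p\mid|O_p|$.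

**Step 3: sharing does no harm.** Suppose $O_p=O_{p'}$ with $p\ne p'$. Both primes divide $|O_p|$, so $|O_p|=pp'$. This is neither $p^2$ nor $p'^2$, so both primes divide $d$ exactly once; and no third prime divides $|O_p|$, so no third prime is assigned to this orbit. Its size satisfies $pp'\ge p+p'$. In all cases, the size of an assigned orbit is at least the sum of the terms $p^{\min(2,v_p(d))}$ of the primes assigned to it. Distinct orbits are disjoint, so summing their sizes gives the claim. $\square$

## The failure at $n=594$

Put $T(j)=2+3+\dots+j=\frac{j(j+1)}2-1$. The number $594=T(34)$ is chosen because then $2,3,\dots,34$ are admissible parts, with product $34!$. This number is divisible by the squares of several moderately large primes, and these squares add up: $11^2+13^2+17^2=579$ is already close to $594$.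

**Lemma 3.** $a_{594}=34!$.

*Proof.* Note $T(34)=594$ and $T(35)=629$. Let $S$ be an optimal set of distinct parts with sum $594$. Since $2\cdot592>594$, $|S|\ge2$.

**Step 1: $1\notin S$.** Otherwise delete $1$ and increase the maximum by $1$; the sum is unchanged and the product grows.

**Step 2: at most one integer strictly between $\min S$ and $\max S$ is missing from $S$.** Suppose $u<v$ are missing. Put $a=\max\{s\in S:s<u\}$ and $b=\min\{s\in S:s>v\}$. By the choice of $a$ and $b$, and as $u,v\notin S$, we have $a+1,b-1\notin S$ and $a+1\le u<v\le b-1$. Replace $a,b$ by the distinct numbers $a+1,b-1$. The sum is unchanged, and $(a+1)(b-1)=ab+(b-a-1)>ab$, a contradiction.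

**Step 3: $\min S\le3$.** If $\min S=s\ge5$, replace $s$ by $2,s-2$: these are distinct and smaller than $s$, and $2(s-2)>s$. If $\min S=4$, the next element is $5$ or $6$ by Step 2. Replace $\{4,5\}$ by $\{2,3,4\}$ ($24>20$), or $\{4,6\}$ by $\{2,3,5\}$ ($30>24$). Each time the sum is unchanged and the product grows.

**Step 4: run through what is left.** Let $t=\max S$; the minimum is $2$ or $3$.

* $S=\{2,\dots,t\}$: then $T(t)=594$, so $t=34$.
* $S=\{2,\dots,t\}\setminus\{u\}$ with $2<u<t$: then $T(t)>594$, so $t\ge35$, and the sum is at least $T(t)-(t-1)=T(t-1)+1\ge595$, impossible.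
* $S=\{3,\dots,t\}$: then $T(t)=596$, impossible since $T(34)=594$ and $T(35)=629$.
* $S=\{3,\dots,t\}\setminus\{u\}$ with $3<u<t$: then $T(t)=596+u$, so $t\ge35$, and $594\ge T(t)-2-(t-1)=T(t-1)-1$, so $T(t-1)\le595$ and $t=35$. Then $u=629-596=33$, and the product is $35!/(2\cdot33)=\frac{35}{66}\cdot34!<34!$, not optimal.

So $S=\{2,\dots,34\}$. $\square$

*Proof of Theorem A.* Suppose $d=a_{594}=34!$ for a solution of size $n=594$. Take $\Pi=\{11,13,17,19\}$. Condition (i) of Proposition 2 holds since $11^3=1331>594$. For condition (ii), $q^2-1$ equals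
$$120=2^3\cdot3\cdot5,\quad168=2^3\cdot3\cdot7,\quad288=2^5\cdot3^2,\quad360=2^3\cdot3^2\cdot5$$
for $q=11,13,17,19$, and none of these is divisible by an element of $\Pi$. Now $11^2,13^2,17^2$ divide $34!$, because $2\cdot17\le34$, and $19$ divides $34!$ exactly once. Proposition 2 gives
$$121+169+289+19=598\le594,$$
a contradiction. $\square$

Condition (ii) is a real restriction on the choice: the prime $23$ could not be added to $\Pi$, since $11\mid 23-1$. For Theorem B we must handle all large primes at once, including those that share orbits through $\mathrm{AGL}(1,q)$.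

## The additive exponent is at most the square of the largest possible orbit

*Proof of Theorem B.1.* The aim is to find, for each $x$, a multiple of a conjugate of $x_p$ that fixes its own point, because for such an element sums and powers agree. Let $E=\lfloor\log_pn\rfloor$. All $A_p$-orbits have size at most $p^E$.

**Step 1: a coincidence of points.** Let $x\in X$ and let $a=x_p$ have additive order $p^k$. The $p^E+1$ points $(ma)^{-1}(x)$, $0\le m\le p^E$ (where $(ma)^{-1}$ is the inverse permutation of $ma\in A_p$), lie in one $A_p$-orbit. So there are $0\le i<j\le p^E$ with $(ia)^{-1}(x)=(ja)^{-1}(x)=:y$. Put $c=j-i$, so $1\le c\le p^E$.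

**Step 2: an element fixing its own point.** Put $b=y_p$. By (5), $b=\lambda_{ia}^{-1}(a)$, so $b$ also has additive order $p^k$. By (1),
$$ja=ia+ca=(ia)\circ\lambda_{ia}^{-1}(ca)=(ia)\circ(cb).$$
Hence $(cb)^{-1}(y)=(cb)^{-1}\bigl((ia)^{-1}(x)\bigr)=(ja)^{-1}(x)=y$, so $cb$ fixes $y$.

**Step 3: compare sums with powers.** By (5), $\lambda_{cb}(b)=(cb(y))_p=y_p=b$. So $\lambda_{cb}(cb)=cb$ and (3) gives $(cb)^{\circ m}=m\,cb$. The permutation $cb$ lies in the $p$-group $A_p$, so its cycle lengths are powers of $p$ that are at most $p^E$, and its $p^E$-th power is trivial: $p^Ec\,b=0$. Thus $p^k\mid p^Ec$, and since $1\le c\le p^E$ we get $k\le2E$.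

The $x_p$ generate $(A_p,+)$, so $p^{v_p(d)}=\exp(A_p,+)\le p^{2E}\le n^2$. $\square$

*Proof of Theorem B.2.* Let $p>\sqrt n\ge2$; then $p$ is odd. All $A_p$-orbits have $p$-power size $\le n<p^2$, hence size $\le p$. Lemma 1 gives $p^2\nmid d$. $\square$

## Large primes: sharing an orbit of size $q$ forces a second one

*Proof of Theorem B.3.* Let $\Pi=\{p\mid d:\ p>\sqrt n\}$ and $H=A_\Pi$, a solvable group.

**Setting: which primes lack an orbit of their own.** Any product of two (possibly equal) elements of $\Pi$ exceeds $n$. So a number $\le n$ all of whose prime factors lie in $\Pi$ is $1$ or an element of $\Pi$. Hence every $H$-orbit has size $1$ or some $q\in\Pi$. On an $H$-orbit of size $q$ the image of $H$ contains the translations of $\mathrm{AGL}(1,q)$ and has order $qt$ with $t\mid q-1$, so $t=1$ or $t\in\Pi$. Let $\Pi_1$ be the set of sizes of nontrivial $H$-orbits and $\Pi_2=\Pi\setminus\Pi_1$.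

If $\ell\in\Pi_2$, then $A_\ell\ne0$ acts nontrivially on some $H$-orbit, of size $q\in\Pi_1$ say. The order $qt$ of the image of $H$ is divisible by $\ell\ne q$, so $t=\ell$ and $\ell\mid q-1$.

If $\Pi_2=\emptyset$ the theorem follows at once. The primes in $\Pi_2$ have to be paid for in another way.

**Claim.** If $\ell\in\Pi_2$ and $L:=A_\ell$ acts nontrivially on an $H$-orbit $O$ of size $q$, then there are at least two $H$-orbits of size $q$.

*Proof of the Claim.* Suppose $O$ is the only $H$-orbit of size $q$. The idea is to record how the elements $x_q$ translate $O$; the element of $L$ forces most of these translations to be trivial, and the commutativity of $+$ kills the rest.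

**Step 0: coordinates on $O$.** Let $\bar H$ be the image of $H$ in $\mathrm{Sym}(O)$; as just seen, $|\bar H|=q\ell$. Let $Q=A_q$, a Sylow $q$-subgroup of $H$. Its image is a Sylow $q$-subgroup of $\bar H$, i.e. the group of translations. So we may identify $O=\mathbb F_q$ such that $g\in Q$ acts as $t\mapsto t+\theta(g)$, where $\theta:(Q,\circ)\to\mathbb F_q$ is a surjective homomorphism. The image of $L$ has order $\ell$. The number of points of $O$ fixed by the $\ell$-group $L$ is congruent to $q\equiv1\pmod\ell$, so $L$ fixes a point. Shifting the coordinate, which does not change $\theta$, we may take this point to be $0$. Then $L$ acts on $O$ by maps $t\mapsto ut$; fix $h\in L$ acting as $t\mapsto\omega t$ with $\omega\neq1$.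

**Step 1: $\theta(\lambda_h(g))=\omega\,\theta(g)$ for $g\in Q$.** This translates multiplication by $\omega$ into the action $\lambda_h$. By (2), $h\circ g=\lambda_h(g)\circ h'$ with $h'=\lambda_{\lambda_h(g)}^{-1}(h)$. Since $Q$ and $L$ are $\lambda$-invariant, $\lambda_h(g)\in Q$ and $h'\in L$. Evaluate at $0\in O$: the left side gives $\omega\,\theta(g)$, and the right side gives $\theta(\lambda_h(g))$, as $h'(0)=0$.

**Step 2: $\theta(x_q)=0$ for $x\in X\setminus O$.** This shows that points outside $O$ contribute no translations. Let $O'$ be the $H$-orbit of $x$. It has size $1$ or a prime $s\in\Pi_1$; here $s\ne q$ by assumption, and $s\ne\ell$ because $\ell\notin\Pi_1$.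

First, $L$ fixes some $o\in O'$. This is clear if $L$ acts trivially on $O'$. Otherwise $|O'|=s$, and $\ell$ divides the order $st'$ of the image of $H$ on $O'$, where $t'\mid s-1$. As $\ell\ne s$, we get $\ell\mid s-1$, so the number of fixed points of $L$ on $O'$ is congruent to $s\equiv1\pmod\ell$, hence positive.

By (5), $\lambda_h(o_q)=(h(o))_q=o_q$, so Step 1 gives $\theta(o_q)=\omega\,\theta(o_q)$, i.e. $\theta(o_q)=0$. If $|O'|=1$, then $x=o$ and we are done. Otherwise the Sylow $s$-subgroup $A_s$ of $H$ is transitive on $O'$, since its image there consists of the translations. Write $x=g(o)$ with $g\in A_s$. By (2) and (5), $g\circ o_q=\lambda_g(o_q)\circ g'=x_q\circ g'$ with $g'\in A_s$. Since $s\nmid q\ell=|\bar H|$, the group $A_s$ acts trivially on $O$. So $o_q$ and $x_q$ act in the same way on $O$, and $\theta(x_q)=\theta(o_q)=0$.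

**Step 3: the function $f(t)=\theta(t_q)$ on $O=\mathbb F_q$ is not identically zero, but $f(0)=0$.** As $h(0)=0$, (5) and Step 1 give $f(0)=\omega f(0)$, so $f(0)=0$. Suppose $f\equiv0$. Then, with Step 2, $\theta(x_q)=0$ for all $x\in X$. For all $g\in Q$ and $x\in X$, (1) and (5) give $g+x_q=g\circ\lambda_g^{-1}(x_q)=g\circ(g^{-1}(x))_q$, so
$$\theta(g+x_q)=\theta(g)+\theta\bigl((g^{-1}(x))_q\bigr)=\theta(g).$$
Every element of the finite group $(Q,+)$ is a sum of elements $x_q$, so $\theta\equiv\theta(0)=0$, contradicting surjectivity. Hence $f(t_0)=v\ne0$ for some $t_0$.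

**Step 4: commutativity of $+$ makes $f$ vanish.** For $s,t\in O$ (here $s$ is a point), $s_q^{-1}(t)=t-f(s)$, so by (1) and (5)
$$s_q+t_q=s_q\circ\lambda_{s_q}^{-1}(t_q)=s_q\circ(t-f(s))_q .$$
Apply $\theta$ and use $s_q+t_q=t_q+s_q$:
$$f(s)+f(t-f(s))=f(t)+f(s-f(t)).\tag{7}$$
If $f(s)=0$, then (7) reads $f(t)=f(t)+f(s-f(t))$, so $f(s-f(t))=0$ for all $t$. Taking $t=t_0$: the zero set of $f$ is closed under subtracting $v\ne0$. It contains $0$, and $v$ generates $\mathbb F_q$ additively, so $f\equiv0$. This contradicts Step 3 and proves the Claim.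

**Final count.** For each $\ell\in\Pi_2$ choose $q(\ell)\in\Pi_1$ such that $A_\ell$ acts nontrivially on an $H$-orbit of size $q(\ell)$. The map $\ell\mapsto q(\ell)$ is injective: if distinct $\ell,\ell'$ both divided $q-1$, then $\ell\ell'\le q-1<n$, but $\ell\ell'>n$. For each $q\in\Pi_1$ there is an $H$-orbit of size $q$, and by the Claim there are at least two if $q=q(\ell)$ for some $\ell$. Since $q(\ell)>\ell$,
$$n\ \ge\ \sum_{q\in\Pi_1}q+\sum_{\ell\in\Pi_2}q(\ell)\ \ge\ \sum_{q\in\Pi_1}q+\sum_{\ell\in\Pi_2}\ell=\sum_{p\in\Pi}p.\qquad\square$$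

**Remark.** Inequality 3 is sharp. Take a permutation solution whose permutation has distinct prime cycle lengths $>\sqrt n$ with sum $n$, e.g. cycle lengths $3,5$ for $n=8$; its class is the product of these primes.

**Remark.** The smallest instance of the argument is $n=3$: there is no involutive solution of size $3$ with $A=\mathrm{Sym}_3$. Take $Q=A_3$, $L=A_2$ and $O=X$. Steps 0, 1, 3 and 4 apply word for word with $q=3$, $\ell=2$, and Step 2 is empty.

## Comparing Landau's function with $a_n$

*Proof of Theorem C.*

**Step 1: the two bounds for $D(n)$.** For the lower bound, a permutation solution with $\sigma$ of order $g(n)$ has class $g(n)$. For the upper bound, split $d$ into its part composed of primes $>\sqrt n$ and the rest. By Theorem B.2 and B.3 the first part is a product of distinct primes with sum $\le n$. It is the order of a permutation in $\mathrm{Sym}_n$ with these cycle lengths, so it is at most $g(n)$. By Theorem B.1 each prime $\le\sqrt n$ contributes at most $n^2$ to the rest, which is therefore at most $(n^2)^{\pi(\sqrt n)}$.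

**Step 2: growth of $D(n)$.** By Chebyshev $\pi(y)=O(y/\log y)$, so $2\pi(\sqrt n)\log n=O(\sqrt n)$. By Landau $\log g(n)\sim\sqrt{n\log n}$. Hence $\log D(n)=\log g(n)+O(\sqrt n)\sim\sqrt{n\log n}$.

**Step 3: a lower bound for $a_n$, $n\ge2$.** We use consecutive parts. Let $k$ be maximal with $T(k)\le n$; since $T(2)=2$, $k\ge2$. The distinct parts $2,\dots,k-1,\,k+(n-T(k))$ have sum $n$, so $a_n\ge k!\ge(k/e)^k$. By maximality $T(k+1)\ge n+1$, i.e. $(k+1)(k+2)\ge2n+4$; then $(k+\frac32)^2>(k+1)(k+2)>2n$, so $k>\sqrt{2n}-\frac32$. Let $M=\sqrt{2n}\ge2$ and $\varphi(x)=x(\log x-1)$, so $\varphi'(x)=\log x$. If $k\ge M$, then $\varphi(k)\ge\varphi(M)$. If $k<M$, then $\varphi(M)-\varphi(k)=\int_k^M\log x\,dx\le\frac32\log M$. In both cases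
$$\log a_n\ \ge\ \varphi(k)\ \ge\ M(\log M-1)-\tfrac32\log M .\tag{8}$$

**Step 4: an upper bound for $a_n$, $n\ge15$.** If $t$ distinct positive parts have sum $n$, then $\frac{t(t+1)}2\le n$, so $t\le\sqrt{2n}$; and $\sqrt{2n}\le n/e$ because $n\ge15>2e^2$. By the inequality of arithmetic and geometric means the product is at most $(n/t)^t$. The derivative of $t\log(n/t)$ is $\log(n/t)-1\ge0$ for $t\le n/e$. So we may insert $t=\sqrt{2n}$:
$$\log a_n\le\sqrt{2n}\,\log\sqrt{n/2}=\sqrt{n/2}\,\log(n/2).$$
The right side of (8) is asymptotic to $\sqrt{2n}\cdot\frac12\log n=\sqrt{n/2}\,\log n$. Together, $\log a_n\sim\sqrt{n/2}\,\log n$. The quotient $\log D(n)/\log a_n$ is asymptotic to $\sqrt2/\sqrt{\log n}\to0$, that is, $D(n)=a_n^{o(1)}$.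

**Step 5: the explicit range $n\ge e^{15}$.** By Massias (Ann. Fac. Sci. Toulouse 6 (1984)), $\log g(n)\le1.05314\sqrt{n\log n}$. By Rosser–Schoenfeld (Illinois J. Math. 6 (1962)), $\pi(x)<1.25506\,x/\log x$ for $x>1$; with $x=\sqrt n$ this gives $2\pi(\sqrt n)\log n<4\cdot1.25506\sqrt n<5.0203\sqrt n$. Put $\Lambda=\log n$, so $\log M=\frac{\log2+\Lambda}2$. Step 1 and (8) give
$$\frac{\log D(n)}{\sqrt n}\le1.05314\sqrt\Lambda+5.0203,\qquad \frac{\log a_n}{\sqrt n}\ge\sqrt2\Bigl(\tfrac{\log2}2+\tfrac\Lambda2-1\Bigr)-\frac{3\log(2n)}{4\sqrt n}.$$
At $\Lambda=15$ the first bound is $4.0788\ldots+5.0203<9.10$. In the second, the main term is $\sqrt2\cdot6.8465\ldots>9.68$, and the subtracted term is about $\frac{3\cdot15.693}{4\cdot1808}<0.007$, so the second bound is $>9.67$. As $\Lambda\ge15$ grows, the main term of the second bound has slope $\frac1{\sqrt2}>0.70$ in $\Lambda$, and the first bound has slope $\frac{1.05314}{2\sqrt\Lambda}<0.14$. The subtracted term decreases in $n$, since $\log(2n)/\sqrt n$ is decreasing once $\log(2n)>2$. So the difference of the two bounds increases and stays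 positive, and $D(n)<a_n$ for all $n\ge e^{15}$. $\square$
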